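
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Infinitely many conjugacy classes of Borel subgroups\\ in the automorphism group of affine space}


\begin{abstract}
Let $\Bbbk$ be an algebraically closed field of characteristic $0$ and let $n\ge 3$. We show that $\operatorname{Aut}(\mathbb A^n)$ has infinitely many conjugacy classes of Borel subgroups, that is, of maximal connected solvable subgroups. There are at least $|\Bbbk|$ of them. The Borel subgroups that we construct are the connected stabilizers of flags of subalgebras $\Bbbk[x]\subset\Bbbk[x,P]\subset\Bbbk[x,y,z]\subset\cdots$ with $P=q(x)z+r(y)$. The main tool is a rigidity theorem: if a connected solvable group $H$ contains all exponentials $\exp(fD)$, $f\in\ker D$, of a nonzero locally nilpotent derivation $D$,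 then the last nontrivial term of the derived series of $H$ has $\ker D$ as its ring of invariants. This makes the connected stabilizers maximal, and it allows one to recover the flag from the group.
\end{abstract}

\section{The question and the answer}

Let $\Bbbk$ be an algebraically closed field; varieties and morphisms are defined over $\Bbbk$. The group $\operatorname{Aut}(X)$ of automorphisms of a variety $X$ is in general not an algebraic group, but one can speak of algebraic families in it. Following Ramanujam, a map $\rho\colon V\to\operatorname{Aut}(X)$ from a variety $V$ is called a \emph{morphism} if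
\[
V\times X\to V\times X,\qquad (v,x)\mapsto(v,\rho(v)(x)),
\]
is an automorphism of the variety $V\times X$. When $V$ is irreducible we call $\rho$ a \emph{family}. A subgroup $\mathcal G\subset\operatorname{Aut}(X)$ is \emph{connected} if for every $g\in\mathcal G$ there is a family with values in $\mathcal G$ that passes through $\mathrm{id}_X$ and $g$. A \emph{Borel subgroup} of $\operatorname{Aut}(X)$ is a subgroup that is maximal among the connected solvable subgroups.

In $\operatorname{Aut}(\mathbb A^n)$ there is an obvious candidate for a standard Borel subgroup, the Jonqui\`eres group $\operatorname{Jonq}(n)$ of triangular automorphisms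
\[
(x_1,\dots,x_n)\mapsto\bigl(a_1x_1+p_1,\;a_2x_2+p_2(x_1),\;\dots,\;a_nx_n+p_n(x_1,\dots,x_{n-1})\bigr),
\]
with $a_i\in\Bbbk^*$ and $p_i\in\Bbbk[x_1,\dots,x_{i-1}]$. It is known to be a Borel subgroup. It is also known that every Borel subgroup of $\operatorname{Aut}(\mathbb A^2)$ is conjugate to $\operatorname{Jonq}(2)$; that for every $n\ge3$ there is a Borel subgroup of $\operatorname{Aut}(\mathbb A^n)$ not conjugate to $\operatorname{Jonq}(n)$; and that in positive characteristic there are infinitely many conjugacy classes when $n\ge4$. Cantat, Kraft, Regeta and van Santen \cite{CKRS} ask whether for $n\ge3$ and $\operatorname{char}\Bbbk=0$ the number of conjugacy classes is finite or infinite.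

\begin{theorem}\label{thm:main}
Let $\operatorname{char}\Bbbk=0$ and $n\ge3$. Then $\operatorname{Aut}(\mathbb A^n)$ has infinitely many conjugacy classes of Borel subgroups. Their number is at least $|\Bbbk|$ and at most $|\Bbbk|^{\aleph_0}$; for $\Bbbk=\mathbb C$ it is exactly $2^{\aleph_0}$.
\end{theorem}

\subsection*{The idea}

The group $\operatorname{Jonq}(n)$ is the stabilizer of the flag of subalgebras $\Bbbk[x_1]\subset\Bbbk[x_1,x_2]\subset\dots\subset\Bbbk[x_1,\dots,x_n]$, or, geometrically, of the tower of projections $\mathbb A^n\to\mathbb A^{n-1}\to\dots\to\mathbb A^1$. It is solvable because the generic fiber of each step is an affine line over the function field of the base, and the automorphisms of an affine line over a field are the maps $s\mapsto\alpha s+\beta$. Thus for solvability only the \emph{generic} fibers matter, and special fibers may degenerate. So one may use towers such as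
\[
\mathbb A^3\xrightarrow{\ (x,P)\ }\mathbb A^2\xrightarrow{\ x\ }\mathbb A^1,\qquad P=q(x)z+r(y).
\]
The fiber of the first map over $(\alpha,p)$ is a line if $q(\alpha)\neq0$. If $q(\alpha)=0$, it is given by $x=\alpha$, $r(y)=p$, so it is a union of at most $\deg r$ parallel lines. The polynomial $q$ records where, and to which order, the lines degenerate. We shall see that, up to a constant factor and an affine change of $x$, it is an invariant of the tower, so that there are many inequivalent towers. It must also be shown that the connected stabilizer of such a tower is \emph{maximal} among connected solvable groups, and that it \emph{remembers} the tower. Both follow from one theorem.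

For $g\in\operatorname{Aut}(X)$ and a function $f$ on $X$ write $g^*f=f\circ g$. Recall that a derivation $D$ of an algebra is \emph{locally nilpotent} (an LND) if every element is killed by some power of $D$; in characteristic $0$ it has an exponential $\exp(D)=\sum D^k/k!$, an algebra automorphism. If $D$ is an LND of $\Bbbk[X]$, $X$ affine, then $\exp(D)$ also denotes the automorphism $u$ of $X$ with $u^*=\exp(D)$.

\begin{theorem}[rigidity]\label{thm:rigid}
Let $\operatorname{char}\Bbbk=0$, let $X$ be an irreducible affine variety, $D\ne0$ an LND of $\Bbbk[X]$, and $R=\ker D$. Let $H\subset\operatorname{Aut}(X)$ be a connected solvable subgroup containing $\exp(fD)$ for all $f\in R$, and let $A$ be the last nontrivial term of the derived series of $H$. Then $\Bbbk(X)^A=\operatorname{Frac}R$. Consequently $\Bbbk[X]^A=R$, and $h^*(R)=R$ for all $h\in H$.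
\end{theorem}

\subsection*{The Borel subgroups}

For an irreducible affine variety $X$ and a chain $R_\bullet=(R_1\subset R_2\subset\dots\subset R_n=\Bbbk[X])$ of subalgebras put
\[
F(R_\bullet)=\{g\in\operatorname{Aut}(X): g^*R_i=R_i\text{ for all }i\},
\]
and let $B(R_\bullet)$ be the set of $g\in F(R_\bullet)$ for which some family with values in $F(R_\bullet)$ passes through $\mathrm{id}$ and $g$. All values of such a family lie again in $B(R_\bullet)$, and products and inverses of families are families. So $B(R_\bullet)$ is a connected subgroup, and it contains every connected subgroup of $F(R_\bullet)$.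

Now let $n\ge3$ and let $\mathbb A^n$ have coordinates $x,y,z,w_1,\dots,w_{n-3}$. Let $q\in\Bbbk[x]$ be nonconstant, let $r\in\Bbbk[y]$ have degree $d\ge2$, and put $P=P_{q,r}=q(x)z+r(y)$ and
\begin{equation}\label{eq:flag}
R_1=\Bbbk[x],\quad R_2=\Bbbk[x,P],\quad R_3=\Bbbk[x,y,z],\quad R_{3+j}=R_3[w_1,\dots,w_j]\quad(1\le j\le n-3).
\end{equation}
Denote the corresponding groups by $F_{q,r}$ and $B_{q,r}$.

\begin{theorem}\label{thm:Bqr}
Let $\operatorname{char}\Bbbk=0$, let $q,\hat q\in\Bbbk[x]$ be nonconstant, and let $r,\hat r\in\Bbbk[y]$ have degree at least $2$. The group $B_{q,r}$ is a Borel subgroup of $\operatorname{Aut}(\mathbb A^n)$. Moreover $B_{q,r}$ and $B_{\hat q,\hat r}$ are conjugate in $\operatorname{Aut}(\mathbb A^n)$ if and only if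
\begin{equation}\label{eq:equiv}
q(ax+b)=c\,\hat q(x)\quad\text{and}\quad r(\mu y+\gamma)=e\,\hat r(y)+\sigma
\end{equation}
for some $a,c,\mu,e\in\Bbbk^*$ and $b,\gamma,\sigma\in\Bbbk$.
\end{theorem}

\begin{proof}[Theorem \ref{thm:Bqr} implies the lower bound in Theorem \ref{thm:main}]
The groups $B_{x^m,y^2}$, $m\ge1$, are pairwise non-conjugate, because \eqref{eq:equiv} preserves $\deg q$. To get $|\Bbbk|$ classes, put $q_\lambda=x(x-1)^2(x-\lambda)^3$ for $\lambda\in\Bbbk\setminus\{0,1\}$. If $q_\lambda(ax+b)=c\,q_{\lambda'}(x)$, then $x\mapsto ax+b$ maps the roots of $q_{\lambda'}$ to those of $q_\lambda$ with multiplicities. So it fixes $0$ and $1$ and is the identity, and $\lambda=\lambda'$. Thus the groups $B_{q_\lambda,y^2}$ are pairwise non-conjugate. As $\Bbbk$ is infinite, there are $|\Bbbk|$ of them.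
\end{proof}

The hypotheses on $q$ and $r$ exclude the standard flag. If $q$ is a nonzero constant, then $R_3=\Bbbk[x,P,y]$; if $d=1$, then $R_3=\Bbbk[x,P,z]$. In both cases \eqref{eq:flag} is the flag of $\operatorname{Jonq}(n)$ in other coordinates.

The groups $B_{q,r}$ can be written down. By an \emph{algebraic torus} of dimension $m$ in $\operatorname{Aut}(\mathbb A^n)$ we mean the image of an injective homomorphism $(\Bbbk^*)^m\to\operatorname{Aut}(\mathbb A^n)$ that is a morphism. Call the maximal dimension of an algebraic torus contained in a subgroup of $\operatorname{Aut}(\mathbb A^n)$ the \emph{rank} of the subgroup. Call $r$ \emph{normalized} if it is monic, has no $y^{d-1}$-term, and $r(0)=0$. By Theorem \ref{thm:Bqr} one can always pass to a normalized $r$ without changing the conjugacy class of $B_{q,r}$: choose $\gamma$ such that $r(y+\gamma)$ has no $y^{d-1}$-term, subtract $r(\gamma)$ and divide by the leading coefficient. For normalized $r$ let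
\begin{gather*}
S_q=\{(a,b)\in\Bbbk^*\times\Bbbk: q(ax+b)=c\,q(x)\text{ for some }c\in\Bbbk^*\},\\
M_r=\{\mu\in\Bbbk^*: r(\mu y)=\mu^dr(y)\},\qquad \Gamma=S_q\times M_r\times(\Bbbk^*)^{n-3},
\end{gather*}
where $(a,b)$ is regarded as the affine map $x\mapsto ax+b$. In the definition of $S_q$ necessarily $c=a^{\deg q}$, so $\Gamma$ is a linear algebraic group; let $\Gamma^\circ$ be its identity component. Let $\varepsilon(q)=1$ if $q$ has only one root and $0$ otherwise, and let $\varepsilon(r)=1$ if $r=y^d$ and $0$ otherwise. Finally let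
\begin{equation}\label{eq:D3}
D_3=q\,\partial_y-r'(y)\,\partial_z,\qquad D_3w_j=0,
\end{equation}
where $r'=dr/dy$, so that $D_3x=D_3P=0$ and $D_3y=q$.

\begin{theorem}\label{thm:struct}
Let $\operatorname{char}\Bbbk=0$ and $n\ge3$.
\begin{enumerate}
\item[(a)] If $r$ is normalized, then $B_{q,r}=T\ltimes U$, where $T$ consists of the automorphisms
\[
x\mapsto ax+b,\quad y\mapsto\mu y,\quad z\mapsto\mu^da^{-\deg q}z,\quad w_j\mapsto c_jw_j,\qquad \bigl((a,b),\mu,(c_j)\bigr)\in\Gamma^\circ,
\]
and $U$ is generated by $\exp(f\partial_z)$ with $f\in\Bbbk[x]$, $\exp(fD_3)$ with $f\in\Bbbk[x,P]$, and $\exp(f\partial_{w_j})$ with $f\in R_{2+j}$, $1\le j\le n-3$. The group $T$ is a torus of dimension $n-3+\varepsilon(q)+\varepsilon(r)$, and this is the rank of $B_{q,r}$.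
\item[(b)] No $B_{q,r}$ is conjugate to $\operatorname{Jonq}(n)$.
\item[(c)] $\operatorname{Aut}(\mathbb A^3)$ has Borel subgroups of each rank $0,1,2,3$, and infinitely many conjugacy classes of Borel subgroups of each rank $0,1,2$.
\end{enumerate}
\end{theorem}

Section \ref{sec:rigid} proves the rigidity theorem, after a sketch in the plane. Section \ref{sec:flags} deduces that certain flags have Borel subgroups as connected stabilizers and can be recovered from them, which turns conjugacy of groups into equivalence of flags. Section \ref{sec:Bqr} solves the equivalence problem for the flags \eqref{eq:flag}, starting with $P=x^mz+y^2$. Sections \ref{sec:struct} and \ref{sec:upper} prove Theorem \ref{thm:struct} and the upper bound in Theorem \ref{thm:main}.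

\section{Conventions and standard facts}\label{sec:conv}

From now on $\operatorname{char}\Bbbk=0$. Since $g^*f=f\circ g$, we have $(gh)^*=h^*g^*$. If $\rho,\sigma$ are families on $V,W$, then $(v,w)\mapsto\rho(v)\sigma(w)$ is a family on $V\times W$, and $v\mapsto\rho(v)^{-1}$ is a family on $V$. For an LND $E$ of $\Bbbk[X]$ the map $t\mapsto\exp(tE)$ is a family on $\mathbb A^1$.

We use three standard facts of algebra.
\begin{itemize}
\item \emph{Generators.} If $C$ is a domain and $C[s]=C[s_1]$ are polynomial rings in one variable, then $s_1=us+c$ with $u\in C^*$, $c\in C$. Indeed, writing $s_1=f(s)$ and $s=g(s_1)$, degrees multiply, so both are $1$, and the product of the leading coefficients is $1$.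
\item \emph{Derivations of fields.} In characteristic $0$, a derivation that vanishes on a subfield $L$ vanishes on every element algebraic over $L$; and $\dim_{\Bbbk(X)}\operatorname{Der}_\Bbbk\Bbbk(X)=\dim X$.
\item \emph{Rational functions.} If $K(s)$ is a field of rational functions in one variable and $\ell\in K(s)\setminus K$, then $K(s)$ is algebraic over $K(\ell)$.
\end{itemize}

\begin{lemma}\label{lem:lnd}
Let $X$ be an irreducible affine variety, $D\neq0$ an LND of $\Bbbk[X]$, $R=\ker D$ and $K=\operatorname{Frac}R$. Then there is $s\in\Bbbk[X]$ with $e:=Ds\in R\setminus0$. For each such $s$ the localization $(R\setminus0)^{-1}\Bbbk[X]$ is the polynomial ring $K[s]$ in one variable, $\Bbbk(X)=K(s)$ and $D=e\,\frac{d}{ds}$. Moreover $\ker(D|_{\Bbbk(X)})=K$ and $K\cap\Bbbk[X]=R$. If $f\in R$, then $fD$ is an LND.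
\end{lemma}

\begin{proof}
To find $s$, take $p$ with $Dp\ne0$ and the largest $m$ with $D^mp\ne0$, and put $s=D^{m-1}p$. Now let $s$ be any element with $e=Ds\in R\setminus0$. The derivation $D$ extends to an LND of $S=(R\setminus0)^{-1}\Bbbk[X]$ with kernel $K$. If $p\in S$, $D^mp=c\ne0$ and $D^{m+1}p=0$, then $c\in K$, and $D^m$ kills $p-\frac{c}{m!\,e^m}s^m$, because $D^m(s^m)=m!\,e^m$. By induction on $m$, $p\in K[s]$. If $s$ were algebraic over $K$, applying $D$ to a relation $f(s)=0$ of minimal degree would give the nontrivial relation $e f'(s)=0$ of smaller degree. So $S=K[s]$ is a polynomial ring, $\Bbbk(X)=K(s)$ and $D=e\,d/ds$, whose kernel on $K(s)$ is $K$. An element of $K\cap\Bbbk[X]$ is killed by $D$, so it lies in $R$. Finally $(fD)^k=f^kD^k$ for $f\in R$.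
\end{proof}

\section{Rigidity}\label{sec:rigid}

\subsection{The idea in the plane}\label{sec:plane}

Let $X=\mathbb A^2$ and $D=\partial_y$, so $R=\Bbbk[x]$, and let $H$ be a connected solvable group containing all $(x,y)\mapsto(x,y+f(x))$. Let $A$ be the last nontrivial derived subgroup; it is commutative and normal in $H$. Write $L=\Bbbk(x,y)^A$. We want to see that $L=\Bbbk(x)$.

Let $\mathfrak a_0$ be the space of derivations tangent to families in $A$, a substitute for a Lie algebra. It may be infinite-dimensional: for $A=\{(x,y+f(x))\}$ it is $\Bbbk[x]\partial_y$. But because $A$ is commutative, its span over $L$ has $L$-dimension at most $\dim X=2$. We shall also see that $L$ is exactly the field of functions killed by $\mathfrak a_0$ and, since $A$ is normal, that $[f\partial_y,\mathfrak a_0]\subset\mathfrak a_0$ for all $f\in\Bbbk[x]$.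

To see why $L$ cannot be too small, suppose for example that $L=\Bbbk$. Then $f\mapsto\operatorname{ad}(f\partial_y)$ maps the $6$-dimensional space of polynomials $f(x)$ of degree $\le5$ linearly to $\operatorname{End}(\mathfrak a_0)$, which has dimension at most $4$. So there are linearly independent $f_1,f_2\in\Bbbk[x]$ such that $f_1\partial_y$ and $f_2\partial_y$ commute with all $\theta\in\mathfrak a_0$. With $h=f_1/f_2$,
\[
0=[hf_2\partial_y,\theta]=h[f_2\partial_y,\theta]-\theta(h)f_2\partial_y=-\theta(h)f_2\partial_y .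
\]
Thus $\mathfrak a_0$ kills the nonconstant function $h$, which contradicts $L=\Bbbk$. The general proof runs this argument with $L$ in the role of $\Bbbk$. It shows that $R$ spans a space of finite dimension over $L$; then $R$ is algebraic over $L$, so it is killed by $\mathfrak a_0$ and lies in $L$. Before this can be done one must know that $D$ is $L$-linear, that is, $L\subset\operatorname{Frac}R$.

\subsection{Tangent derivations of a commutative group}

\begin{lemma}\label{lem:derived}
If $H$ is connected, so is $[H,H]$.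
\end{lemma}
\begin{proof}
Let $g,h\in H$, and let $\rho,\sigma$ be families in $H$ through $\mathrm{id},g$ and $\mathrm{id},h$. Then $(v,w)\mapsto[\rho(v),\sigma(w)]$ is a family in $[H,H]$ through $\mathrm{id}$ and $[g,h]$. Every element of $[H,H]$ is a product of commutators and their inverses; take the corresponding products of such families and their inverses.
\end{proof}

Let $X$ be an irreducible affine variety and $A\subset\operatorname{Aut}(X)$ a connected commutative subgroup. Put $L=\Bbbk(X)^A$. For a family $\rho\colon V\to A$ with $V$ smooth and affine let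
\[
F\colon\Bbbk[X]\to\mathcal O(V)\otimes\Bbbk[X],\qquad F(p)(v,x)=p(\rho(v)x).
\]
The family need not pass through $\mathrm{id}$. For $v\in V$ and $\xi\in T_vV$, regarded as a point derivation $\mathcal O(V)\to\Bbbk$ at $v$, the map $(\xi\otimes1)F\colon\Bbbk[X]\to\Bbbk[X]$ differentiates $F$ in the direction $\xi$. It is a derivation over the homomorphism $\rho(v)^*$. Composing with the inverse of the latter we get a derivation of $\Bbbk[X]$,
\[
\theta_{\rho,v,\xi}=(\rho(v)^*)^{-1}\circ(\xi\otimes1)F .
\]
Let $\mathfrak a_0$ be the $\Bbbk$-span of all these $\theta_{\rho,v,\xi}$, and let $\mathfrak a=L\mathfrak a_0\subset\operatorname{Der}_\Bbbk\Bbbk(X)$.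

\begin{lemma}\label{lem:tangent}
\begin{enumerate}
\item[(i)] Every element of $\mathfrak a$ commutes with $a^*$ for all $a\in A$.
\item[(ii)] $\{h\in\Bbbk(X):\theta h=0\text{ for all }\theta\in\mathfrak a_0\}=L$.
\item[(iii)] $\dim_L\mathfrak a\le\dim X$.
\item[(iv)] If $u\in\operatorname{Aut}(X)$ normalizes $A$, then $(u^*)^{-1}\mathfrak a_0u^*=\mathfrak a_0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) As $A$ is commutative, $F(a^*p)(v,x)=p(a\rho(v)x)=p(\rho(v)ax)=F(p)(v,ax)$, that is, $Fa^*=(1\otimes a^*)F$. Hence $(\xi\otimes1)F$ commutes with $a^*$. So does $\rho(v)^*$, and hence so does $\theta=\theta_{\rho,v,\xi}$, first on $\Bbbk[X]$ and then on $\Bbbk(X)$. For $\ell\in L$ and $h\in\Bbbk(X)$ we have $a^*(\ell\,\theta h)=\ell\,a^*\theta h=\ell\,\theta a^*h$, so the claim extends to $\mathfrak a$.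

(ii) Let $h=p/p_1\in L$ with $p,p_1\in\Bbbk[X]$, and $\theta=\theta_{\rho,v,\xi}$. Invariance of $h$ gives $F(p)(1\otimes p_1)=F(p_1)(1\otimes p)$. Applying $\xi\otimes1$ we get $(\xi\otimes1)F(p)=h\,(\xi\otimes1)F(p_1)$. Apply $(\rho(v)^*)^{-1}$, which fixes $h$: $\theta p=h\,\theta p_1$. Thus $\theta h=(\theta p-h\,\theta p_1)/p_1=0$.

Conversely, let $h=p/p_1$ be killed by $\mathfrak a_0$, and let $a\in A$. Choose a family $\rho\colon V\to A$ with $\rho(v_0)=\mathrm{id}$ and $\rho(v_1)=a$, and a nonempty smooth affine open subset $V'\subset V$. For the derivations $\theta=\theta_{\rho|_{V'},v,\xi}$ we have $p_1\theta p=p\,\theta p_1$. Applying $\rho(v)^*$ we get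
\[
\rho(v)^*p_1\cdot(\xi\otimes1)F(p)=\rho(v)^*p\cdot(\xi\otimes1)F(p_1)\qquad(v\in V',\ \xi\in T_vV').
\]
Evaluate at $x\in X$. This says that the function $v\mapsto p(\rho(v)x)/p_1(\rho(v)x)$ has zero differential on the open subset of $V'$ where $p_1(\rho(v)x)\ne0$. That subset is irreducible or empty, so the function is constant on it, because $\operatorname{char}\Bbbk=0$. Therefore
\[
p(\rho(v)x)\,p_1(\rho(v')x)=p(\rho(v')x)\,p_1(\rho(v)x)
\]
for all $(v,v',x)\in V'\times V'\times X$ with $p_1(\rho(v)x)p_1(\rho(v')x)\ne0$. These triples form an open subset of the irreducible variety $V\times V\times X$. It is nonempty because for fixed $v,v'$ the function $\rho(v)^*p_1\cdot\rho(v')^*p_1$ on $X$ is not zero. So the identity holds on all of $V\times V\times X$. Putting $v=v_1$, $v'=v_0$ gives $a^*p\cdot p_1=p\cdot a^*p_1$, that is, $a^*h=h$.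

(iii) It suffices to show that $L$-linearly independent elements of $\mathfrak a$ are $\Bbbk(X)$-linearly independent. Otherwise take a shortest nontrivial relation $\sum g_i\theta_i=0$ with $g_i\in\Bbbk(X)$ among $L$-independent $\theta_i\in\mathfrak a$, normalized so that some $g_{i_0}=1$. Conjugating by $a^*$ and using (i) we get $\sum a^*(g_i)\theta_i=0$. The difference of the two relations is shorter, so it is trivial: $a^*g_i=g_i$ for all $a\in A$ and all $i$. So all $g_i\in L$, a contradiction.

(iv) Let $\rho_1=u\rho u^{-1}$, a family in $A$, and let $F_1$ be the homomorphism associated with it. Then $F_1(p)(v,x)=p(u\rho(v)u^{-1}x)$, that is, $F_1=(1\otimes(u^*)^{-1})Fu^*$, and likewise $\rho_1(v)^*=(u^*)^{-1}\rho(v)^*u^*$. Hence $\theta_{\rho_1,v,\xi}=(u^*)^{-1}\theta_{\rho,v,\xi}u^*$. This proves $(u^*)^{-1}\mathfrak a_0u^*\subset\mathfrak a_0$; for equality apply it to $u^{-1}$.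
\end{proof}

\subsection{Proof of Theorem \ref{thm:rigid}}

Let $s$ and $K$ be as in Lemma \ref{lem:lnd}. Since $\exp(D)s=s+Ds\ne s$, $H$ is nontrivial, so $A$ exists. It is commutative, nontrivial, normal in $H$, and connected by Lemma \ref{lem:derived}. We use $L,\mathfrak a_0,\mathfrak a$ for this $A$.

\medskip\noindent\textbf{Step 1: $[fD,\mathfrak a_0]\subset\mathfrak a_0$ for $f\in R$.} Let $\delta=fD$ and $\theta\in\mathfrak a_0$. For $t\in\Bbbk$ the automorphism $\exp(t\delta)\in H$ normalizes $A$, so by Lemma \ref{lem:tangent}(iv)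
\[
\exp(-t\delta)\,\theta\,\exp(t\delta)=\sum_k\frac{t^k}{k!}(-\operatorname{ad}\delta)^k\theta\ \in\ \mathfrak a_0 .
\]
The sum is finite: $(\operatorname{ad}\delta)^k\theta$ is a linear combination of the operators $\delta^i\theta\delta^j$ with $i+j=k$, so for $k\gg0$ it kills each member of a finite generating set of $\Bbbk[X]$; being a derivation it is then $0$. A polynomial in $t$ whose values all lie in a subspace has its coefficients in that subspace, by inverting a Vandermonde matrix. The coefficient of $t$ gives $[\delta,\theta]\in\mathfrak a_0$.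

\medskip\noindent\textbf{Step 2: $\delta(L)\subset L$ for $\delta=fD$, $f\in R$.} Let $\ell=p/p_1\in L$ with $p,p_1\in\Bbbk[X]$, let $a\in A$ and let $u^*=\exp(t\delta)$. Since $uau^{-1}\in A$ we have $a^*u^*\ell=u^*(uau^{-1})^*\ell=u^*\ell$. With $p_t=\exp(t\delta)p$ and $p_{1,t}=\exp(t\delta)p_1$ this reads
\[
a^*(p_t)\,p_{1,t}=p_t\,a^*(p_{1,t})\qquad\text{for all }t\in\Bbbk .
\]
Both sides are polynomials in $t$; the coefficients of $t$ give
$p_1\,a^*\delta p+a^*p\;\delta p_1=\delta p\;a^*p_1+p\,a^*\delta p_1$. Substituting $a^*p=\ell\,a^*p_1$ and $p=\ell p_1$ we obtain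
\[
p_1\,(a^*\delta p-\ell\,a^*\delta p_1)=a^*p_1\,(\delta p-\ell\,\delta p_1).
\]
Divide by $p_1\,a^*p_1$. Since $\delta\ell=(\delta p-\ell\,\delta p_1)/p_1$ and $a^*\ell=\ell$, the result is $a^*(\delta\ell)=\delta\ell$.

\medskip\noindent\textbf{Step 3: $L\subset K$.} By Lemma \ref{lem:lnd} we must show that $D$ vanishes on $L$. Suppose $\ell\in L$ and $D\ell\ne0$. By Step 2, $D\ell\in L$ and $fD\ell\in L$ for all $f\in R$. Hence $R\subset L$, and $K\subset L$. Since $\ell\notin K$ and $\Bbbk(X)=K(s)$, the field $\Bbbk(X)$ is algebraic over $K(\ell)\subset L$. Elements of $\mathfrak a_0$ vanish on $L$, hence on $\Bbbk(X)$. So $L=\Bbbk(X)$ by Lemma \ref{lem:tangent}(ii), and $A$ is trivial, a contradiction.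

\medskip\noindent\textbf{Step 4: $L=K$.} Let $LR\subset K$ be the $L$-span of $R$, a subring of $K$. For $\ell,\ell'\in L$, $f\in R$ and $\theta\in\mathfrak a_0$,
\[
[\ell fD,\ell'\theta]=\ell\ell'[fD,\theta]+\ell fD(\ell')\,\theta-\ell'\theta(\ell)\,fD=\ell\ell'[fD,\theta]\in\mathfrak a,
\]
because $D(\ell')=0$ by Step 3, $\theta(\ell)=0$, and by Step 1. So for $g\in LR$ the map $\operatorname{ad}(gD)$ sends $\mathfrak a$ into itself and is $L$-linear there, and
\[
LR\to\operatorname{End}_L(\mathfrak a),\qquad g\mapsto\operatorname{ad}(gD)|_{\mathfrak a},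
\]
is $L$-linear with finite-dimensional target (Lemma \ref{lem:tangent}(iii)). Let $g_1,g_2\ne0$ lie in its kernel and put $h=g_1/g_2$. For $\theta\in\mathfrak a$,
\[
0=[hg_2D,\theta]=h[g_2D,\theta]-\theta(h)g_2D=-\theta(h)g_2D,
\]
so $\theta(h)=0$, and $h\in L$ by Lemma \ref{lem:tangent}(ii). Hence the kernel has $L$-dimension at most $1$, and $\dim_LLR<\infty$. A domain of finite dimension over a field is a field, so $LR=K$, and $K$ is algebraic over $L$. Since $\mathfrak a_0$ kills $L$, it kills $K$, and $K\subset L$ by Lemma \ref{lem:tangent}(ii). So $L=K$.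

\medskip\noindent\textbf{Conclusion.} $\Bbbk[X]^A=K\cap\Bbbk[X]=R$ by Lemma \ref{lem:lnd}. For $h\in H$, $a\in A$ and $p\in R$ we have $a^*h^*p=h^*(hah^{-1})^*p=h^*p$, so $h^*R\subset R$. The same for $h^{-1}$ gives $h^*R=R$. \qed

\begin{remark}
It is essential that $H$ contains $\exp(fD)$ for \emph{all} $f\in R$. The group $H$ of all translations of $\mathbb A^2$ contains $\exp(t\partial_y)$ for $t\in\Bbbk$; here $A=H$ and $\Bbbk(x,y)^A=\Bbbk$, while $\operatorname{Frac}(\ker\partial_y)=\Bbbk(x)$.
\end{remark}

\subsection{Passing to a subalgebra}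

To use Theorem \ref{thm:rigid} repeatedly, we need that the action on $\operatorname{Spec}R$ is again through a connected solvable group.

\begin{lemma}\label{lem:restrict}
Let $X$ be an irreducible affine variety, $H\subset\operatorname{Aut}(X)$ a connected solvable subgroup, and $R\subset\Bbbk[X]$ a finitely generated subalgebra with $h^*R=R$ for all $h\in H$. Then the image of $H$ in $\operatorname{Aut}(\operatorname{Spec}R)$ is connected and solvable.
\end{lemma}

\begin{proof}
A homomorphic image of a solvable group is solvable. For connectedness it suffices that every family $\rho\colon V\to H$ induces a family $V\to\operatorname{Aut}(\operatorname{Spec}R)$. First let $V$ be affine, $p\in R$, and write the function $(v,x)\mapsto p(\rho(v)x)$ as $\sum_i c_i\otimes p_i$ with linearly independent $c_i\in\mathcal O(V)$ and $p_i\in\Bbbk[X]$. The vectors $(c_i(v))_i$, $v\in V$, span the whole space, since otherwise the $c_i$ would satisfy a linear relation. So there are $v_j\in V$ for which the square matrix $(c_i(v_j))$ is invertible. Since $\sum_ic_i(v_j)p_i=\rho(v_j)^*p\in R$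 for all $j$, all $p_i\in R$. So $R$ is mapped to $\mathcal O(V)\otimes R$, and we get a morphism $V\times\operatorname{Spec}R\to\operatorname{Spec}R$ that induces $\rho(v)^*|_R$ for each $v$. For general $V$ the morphisms obtained on affine open subsets agree on overlaps, because they agree for each $v$; so they glue. The same applies to $v\mapsto\rho(v)^{-1}$. The two resulting endomorphisms of $V\times\operatorname{Spec}R$ over $V$ are inverse to each other, because they are so for each $v$.
\end{proof}

\section{Flags of kernels}\label{sec:flags}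

Theorem \ref{thm:rigid} applies to $X$, then to $\operatorname{Spec}R$, and so on, as long as there are LNDs whose exponentials lie in the group. The following definition lists what is needed.

\begin{definition}
Let $X$ be an irreducible affine variety. A \emph{kernel flag} on $X$ is a chain $R_\bullet=(R_1\subset R_2\subset\dots\subset R_n=\Bbbk[X])$ of finitely generated subalgebras such that $R_1$ is a polynomial ring in one variable over $\Bbbk$ and for each $i=2,\dots,n$ there is an LND $D_i\ne0$ of $R_i$ with
\begin{enumerate}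
\item[(K1)] $\ker D_i=R_{i-1}$;
\item[(K2)] for every $f\in R_{i-1}$ there is an LND $E$ of $\Bbbk[X]$ with $E(R_k)\subset R_k$ for all $k$ and $E|_{R_i}=fD_i$.
\end{enumerate}
\end{definition}

\begin{proposition}\label{prop:flag}
Let $R_\bullet$ be a kernel flag on $X$. Then $F(R_\bullet)$ is solvable and $B=B(R_\bullet)$ is a Borel subgroup of $\operatorname{Aut}(X)$. Moreover, for $2\le i\le n$,
\[
R_{i-1}=R_i^{A_i},
\]
where $A_i$ is the last nontrivial term of the derived series of the image $B_i$ of $B$ in $\operatorname{Aut}(\operatorname{Spec}R_i)$.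
\end{proposition}

\begin{proof}
\emph{$F=F(R_\bullet)$ is solvable.} Put $R_0=K_0=\Bbbk$ and $K_i=\operatorname{Frac}R_i$. Let $F_i\subset F$ be the normal subgroup of elements acting trivially on $R_i$; so $F_0=F$ and $F_n=1$. For $1\le i\le n$ the localization of $R_i$ at $R_{i-1}\setminus0$ is a polynomial ring $K_{i-1}[s]$ in one variable: for $i=1$ by assumption, for $i\ge2$ by (K1) and Lemma \ref{lem:lnd}. Letting $g$ act by $(g^{-1})^*$ we get an embedding of $F_{i-1}/F_i$ into $\operatorname{Aut}_{K_{i-1}}K_{i-1}[s]=\{s\mapsto\alpha s+\beta\}$, a metabelian group. So $F$ is solvable.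

\emph{Every connected solvable $H\supset B$ lies in $F$.} We show by descending induction on $i$ that $H$ preserves $R_i$ and acts on $\operatorname{Spec}R_i$ through a connected solvable group $H_i$. This holds for $i=n$. Suppose it holds for some $i\ge2$. Let $f\in R_{i-1}$ and let $E$ be as in (K2). All $\exp(tE)$, $t\in\Bbbk$, preserve every $R_k$. Since $t\mapsto\exp(tE)$ is a family, $\exp(E)\in B\subset H$. Its restriction to $R_i$ is $\exp(fD_i)$, so $\exp(fD_i)\in H_i$ for every $f\in R_{i-1}=\ker D_i$. Theorem \ref{thm:rigid}, applied to $H_i$ on $\operatorname{Spec}R_i$, shows that $H_i$ preserves $R_{i-1}$, and that $R_{i-1}$ is the ring of invariants in $R_i$ of the last nontrivial derived subgroup of $H_i$. By Lemma \ref{lem:restrict}, applied to $H_i$ and $R_{i-1}\subset R_i$, $H$ acts on $\operatorname{Spec}R_{i-1}$ through a connected solvable group.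

So $H\subset F$, and $H\subset B$ because $H$ is connected. As $B$ is connected and, being contained in $F$, solvable, it is a Borel subgroup. Taking $H=B$ we get $R_{i-1}=R_i^{A_i}$.
\end{proof}

\begin{proposition}\label{prop:conj}
Let $R_\bullet,\hat R_\bullet$ be kernel flags of the same length $n$ on $X$, let $\varphi\in\operatorname{Aut}(X)$ and $\psi=(\varphi^*)^{-1}$. Then $\varphi B(R_\bullet)\varphi^{-1}=B(\hat R_\bullet)$ if and only if $\psi(R_i)=\hat R_i$ for all $i$.
\end{proposition}

\begin{proof}
Note that $(\varphi g\varphi^{-1})^*=\psi g^*\psi^{-1}$. If $\psi(R_i)=\hat R_i$ for all $i$, then conjugation by $\varphi$ maps $F(R_\bullet)$ onto $F(\hat R_\bullet)$. Since conjugation by $\varphi$ and by $\varphi^{-1}$ maps families to families, it maps $B(R_\bullet)$ onto $B(\hat R_\bullet)$.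

Conversely, let $\varphi B(R_\bullet)\varphi^{-1}=B(\hat R_\bullet)$. We have $\psi(R_n)=\hat R_n$. Suppose $\psi(R_i)=\hat R_i$ with $i\ge2$. By the formula above, $\psi\colon R_i\to\hat R_i$ carries the action of $g\in B(R_\bullet)$ to that of $\varphi g\varphi^{-1}$. So it carries $B_i$ to the corresponding image $\hat B_i$ of $B(\hat R_\bullet)$, hence the last nontrivial derived subgroup $A_i$ to $\hat A_i$ and the invariants $R_i^{A_i}$ to $\hat R_i^{\hat A_i}$. By Proposition \ref{prop:flag}, $\psi(R_{i-1})=\hat R_{i-1}$.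
\end{proof}

\begin{example}\label{ex:jonq}
Let $R_i=\Bbbk[x_1,\dots,x_i]$ and $D_i=\partial_{x_i}$. This is a kernel flag on $\mathbb A^n$; in (K2) take $E=f\partial_{x_i}$. By the fact on generators in Section \ref{sec:conv}, an automorphism preserving all $R_i$ is triangular, so $F(R_\bullet)=\operatorname{Jonq}(n)$. Triangular automorphisms with $p_i$ of bounded degrees form families, parametrized by $(\Bbbk^*)^n$ times an affine space, so $\operatorname{Jonq}(n)$ is connected and $B(R_\bullet)=\operatorname{Jonq}(n)$. Proposition \ref{prop:flag} shows again, in characteristic $0$, that it is a Borel subgroup.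
\end{example}

\section{The flags given by $P=q(x)z+r(y)$}\label{sec:Bqr}

\subsection{The smallest example}

Let $n=3$ and $P=x^mz+y^2$ with $m\ge1$. The flag is $\Bbbk[x]\subset\Bbbk[x,P]\subset\Bbbk[x,y,z]$. The derivation $D_3=x^m\partial_y-2y\,\partial_z$ kills $x$ and $P$, and for $f\in\Bbbk[x,P]$
\[
\exp(fD_3)\colon\quad x\mapsto x,\qquad y\mapsto y+fx^m,\qquad z\mapsto z-2fy-f^2x^m .
\]
Over a point $(\alpha,p)$ of the $(x,P)$-plane with $\alpha\ne0$ the fiber is a line with coordinate $y$. Over $(0,p)$ it is given by $y^2=p$, which is two parallel lines for $p\neq 0$ and one line for $p=0$. This degeneration makes the flag different from the standard one. But how can one read off $m$?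

The answer is that the ring $\Bbbk[x,y,z]$ contains a distinguished fiber coordinate. Consider the elements of $\Bbbk[x,y,z]$ that have degree at most $1$ in $y$ over $\Bbbk(x,P)$. Can such an element have a genuine denominator, say $g=(hy+t)/x$ with $h,t\in\Bbbk[x,P]$ not both divisible by $x$? Multiplying by $x$ and setting $x=0$, where $P=y^2$, we would have
\[
h(0,y^2)\,y+t(0,y^2)=0,
\]
and separating odd and even powers of $y$ we find $h(0,\cdot)=t(0,\cdot)=0$, so that the denominator cancels. It follows that $y$ is determined by the flag up to $y\mapsto\mu y+t(x,P)$; likewise $P$ is determined up to $P\mapsto eP+s(x)$, and $x$ up to $x\mapsto ax+b$. Such changes alter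
\[
dx\wedge dy\wedge dP=x^m\,dx\wedge dy\wedge dz
\]
only by a constant factor. So the Jacobian $x^m$, up to an affine change of $x$ and a constant, is an invariant of the flag. We now carry this out in general.

\subsection{Kernel and distinguished coordinate}

Let $q,r,P,R_i$ be as in \eqref{eq:flag}, and $K_2=\Bbbk(x,P)$. Since $z=(P-r(y))/q$, we have $\Bbbk(x)[y,z]=\Bbbk(x)[P][y]$. So the localization of $R_3$ at $R_2\setminus0$ is the polynomial ring $K_2[y]$. On $R_3$ the derivation $D_3$ of \eqref{eq:D3} is triangular ($D_3x=0$, $D_3y\in\Bbbk[x]$, $D_3z\in\Bbbk[y]$), hence locally nilpotent.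

\begin{lemma}\label{lem:module}
\begin{enumerate}
\item[(i)] $\ker(D_3|_{R_3})=R_2$.
\item[(ii)] $M:=R_3\cap(K_2+K_2y)=R_2\oplus R_2y$.
\end{enumerate}
\end{lemma}

\begin{proof}
For $\alpha\in\Bbbk$ let $P_\alpha=P|_{x=\alpha}=q(\alpha)z+r(y)$, a nonconstant polynomial. In both parts one inclusion is clear.

(i) On $\Bbbk(x)[P][y]$ the derivation $D_3=q\,\partial/\partial y$ has kernel $\Bbbk(x)[P]$. So an element of $\ker(D_3|_{R_3})$ is $u/v$ with $u\in\Bbbk[x,P]$ and $v\in\Bbbk[x]\setminus0$; take $v$ of minimal degree. If $v(\alpha)=0$, then $u(\alpha,P_\alpha)=0$, because $u/v\in R_3$. So $u(\alpha,\cdot)=0$. Then $x-\alpha$ divides $u$ in $\Bbbk[x,P]$, and the fraction can be reduced, a contradiction. So $v$ is constant.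

(ii) Let $g\in M$. Then $g\in\Bbbk(x)[P][y]$ has $y$-degree at most $1$, so $vg=hy+t$ with $v\in\Bbbk[x]\setminus0$ and $h,t\in\Bbbk[x,P]$; take $\deg v$ minimal. If $v(\alpha)=0$, then
\[
h(\alpha,P_\alpha)\,y+t(\alpha,P_\alpha)=0 .
\]
If $q(\alpha)\ne0$, then $P_\alpha$ and $y$ are algebraically independent. If $q(\alpha)=0$, then $P_\alpha=r(y)$, and $1,y$ are linearly independent over $\Bbbk(r(y))$, because $[\Bbbk(y):\Bbbk(r(y))]=d\ge2$. In both cases $h(\alpha,\cdot)=t(\alpha,\cdot)=0$, and $x-\alpha$ can be canceled, a contradiction. So $v$ is constant.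
\end{proof}

Part (ii) is where $d\ge2$ enters; for $r=y$ the module $M$ contains $z=(P-y)/q$.

\begin{lemma}\label{lem:equiv}
Let $P=P_{q,r}$ and $\hat P=P_{\hat q,\hat r}$, where $q,\hat q$ are nonconstant and $\deg r,\deg\hat r\ge2$. Let $\psi$ be an automorphism of $\Bbbk[x,y,z]$ with $\psi(\Bbbk[x])=\Bbbk[x]$ and $\psi(\Bbbk[x,P])=\Bbbk[x,\hat P]$. Then
\[
\psi(x)=ax+b,\qquad\psi(P)=e\hat P+s(x),\qquad\psi(y)=\mu y+t(x,\hat P)
\]
with $a,e,\mu\in\Bbbk^*$, $b\in\Bbbk$, $s\in\Bbbk[x]$, $t\in\Bbbk[x,\hat P]$. Moreover $q(ax+b)=c\,\hat q(x)$ with $c\in\Bbbk^*$. For every root $\alpha$ of $\hat q$ the polynomial $t(\alpha,\cdot)$ is a constant $\gamma_\alpha$, and $r(\mu y+\gamma_\alpha)=e\,\hat r(y)+s(\alpha)$.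
\end{lemma}

\begin{proof}
\emph{Form of $\psi$.} The form of $\psi(x)$ follows from $\psi(\Bbbk[x])=\Bbbk[x]$. As $\Bbbk[x][\hat P]=\psi(\Bbbk[x][P])=\Bbbk[x][\psi(P)]$, the fact on generators gives $\psi(P)=e\hat P+s$ with $e\in\Bbbk[x]^*=\Bbbk^*$. Let $\hat R_2=\Bbbk[x,\hat P]$, $\hat K_2=\operatorname{Frac}\hat R_2$ and $\hat M=R_3\cap(\hat K_2+\hat K_2y)$. Since $\psi(R_2\setminus0)=\hat R_2\setminus0$, $\psi$ extends to an isomorphism of localizations $K_2[y]\to\hat K_2[y]$ mapping $K_2$ onto $\hat K_2$. So $\hat K_2[y]=\hat K_2[\psi(y)]$, and $\psi(y)$ has degree $1$ in $y$. Hence $\psi(K_2+K_2y)=\hat K_2+\hat K_2y$ and, as $\psi(R_3)=R_3$, $\psi(M)=\hat M$. By Lemma \ref{lem:module}(ii) for $(q,r)$ and for $(\hat q,\hat r)$, both $1,\psi(y)$ and $1,y$ are bases of the $\hat R_2$-module $\hat M$. So $\psi(y)=\mu y+t$ with $t\in\hat R_2$ and $\mu\in\hat R_2^*=\Bbbk^*$.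

\emph{The Jacobian.} We have $dx\wedge dy\wedge dP=q\,dx\wedge dy\wedge dz$. Apply $\psi$. Since the Jacobian determinant $J$ of $\psi$ is a nonzero constant, the right-hand side becomes $J\,q(ax+b)\,dx\wedge dy\wedge dz$. The left-hand side becomes
\[
d\psi(x)\wedge d\psi(y)\wedge d\psi(P)=a\,dx\wedge(\mu\,dy+dt)\wedge(e\,d\hat P+s'dx)=a\mu e\,dx\wedge dy\wedge d\hat P=a\mu e\,\hat q\,dx\wedge dy\wedge dz,
\]
because $dt\in\hat R_2\,dx+\hat R_2\,d\hat P$. So $q(ax+b)=c\,\hat q(x)$ with $c=a\mu e/J$.

\emph{The special fibers.} Applying $\psi$ to $qz=P-r(y)$ gives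
\begin{equation}\label{eq:z}
q(ax+b)\,\psi(z)=e\hat P+s-r\bigl(\mu y+t\bigr).
\end{equation}
Let $\hat q(\alpha)=0$ and put $x=\alpha$. The left-hand side vanishes and $\hat P$ becomes $\hat r(y)$, so
\[
e\,\hat r(y)+s(\alpha)=r\bigl(\mu y+t(\alpha,\hat r(y))\bigr).
\]
If $t(\alpha,\cdot)$ had degree $k\ge1$, then $\mu y+t(\alpha,\hat r(y))$ would have degree $k\deg\hat r\ge2$ and the right-hand side degree $k\deg r\deg\hat r>\deg\hat r$, a contradiction. So $t(\alpha,\cdot)$ is constant, and the last claim follows.
\end{proof}

\subsection{Proof of Theorem \ref{thm:Bqr}}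

\emph{$B_{q,r}$ is a Borel subgroup.} By Proposition \ref{prop:flag} it suffices that \eqref{eq:flag} is a kernel flag. Take $D_2=q\,\partial/\partial P$ on $R_2=\Bbbk[x,P]$, $D_3$ as above on $R_3$, and $D_{3+j}=\partial_{w_j}$ on $R_{3+j}=R_{2+j}[w_j]$. For $D_2$ and $D_{3+j}$ the condition (K1), $\ker D_i=R_{i-1}$, is clear from $\operatorname{char}\Bbbk=0$; for $D_3$ it is Lemma \ref{lem:module}(i). For (K2) take the following LNDs $E$ of $R_n$.
\begin{itemize}
\item For $i=2$ and $f\in R_1$: $E=f\partial_z$. It maps $R_2$ to itself because $Ex=0$ and $EP=fq$, and $E|_{R_2}=fq\,\partial/\partial P=fD_2$. It clearly maps the other $R_k$ to themselves.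
\item For $i=3$ and $f\in R_2$: $E=fD_3$ with $D_3w_j=0$. It kills $R_2$ and maps each $R_k$ to itself.
\item For $i=3+j$ and $f\in R_{2+j}$: $E=f\partial_{w_j}$. It kills $R_{2+j}$, maps $w_j$ to $f\in R_{2+j}$, and kills the other $w$'s; so it maps each $R_k$ to itself.
\end{itemize}
In each case $E$ is $f$ times an LND killing $f$, so it is an LND by Lemma \ref{lem:lnd}.

\emph{Conjugacy implies \eqref{eq:equiv}.} Let $\varphi B_{q,r}\varphi^{-1}=B_{\hat q,\hat r}$ and let $\hat R_\bullet$ be the flag of $(\hat q,\hat r)$. By Proposition \ref{prop:conj}, $\psi=(\varphi^*)^{-1}$ maps each $R_i$ onto $\hat R_i$. In particular it restricts to an automorphism of $R_3=\hat R_3=\Bbbk[x,y,z]$ with $\psi(\Bbbk[x])=\Bbbk[x]$ and $\psi(\Bbbk[x,P])=\Bbbk[x,\hat P]$. Lemma \ref{lem:equiv}, with any root $\alpha$ of the nonconstant polynomial $\hat q$, gives \eqref{eq:equiv} with $\gamma=\gamma_\alpha$ and $\sigma=s(\alpha)$.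

\emph{\eqref{eq:equiv} implies conjugacy.} Given \eqref{eq:equiv}, define an automorphism $\psi$ of $R_n$ by $x\mapsto ax+b$, $y\mapsto\mu y+\gamma$, $z\mapsto(e/c)z$, $w_j\mapsto w_j$. Then
\[
\psi(P)=c\,\hat q\cdot(e/c)z+e\,\hat r+\sigma=e\hat P+\sigma,
\]
so $\psi(R_i)=\hat R_i$ for all $i$. By Proposition \ref{prop:conj} the $\varphi$ with $\varphi^*=\psi^{-1}$ conjugates $B_{q,r}$ to $B_{\hat q,\hat r}$. \qed

\section{Structure and rank of $B_{q,r}$}\label{sec:struct}

Let $r$ be normalized. We first determine the full stabilizer $F_{q,r}$. Lemma \ref{lem:equiv} controls $s$ and $t$ at the roots of $q$; the point is to get divisibility by $q$ with multiplicities.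

\begin{proposition}\label{prop:F}
Let $r$ be normalized. Then $F_{q,r}$ consists exactly of the $g$ for which $\psi=g^*$ satisfies
\begin{equation}\label{eq:form}
\psi(x)=ax+b,\quad\psi(P)=\mu^dP+q\,s_1,\quad\psi(y)=\mu y+q\,t_1,\quad\psi(w_j)=c_jw_j+f_j
\end{equation}
with $(a,b)\in S_q$, $\mu\in M_r$, $c_j\in\Bbbk^*$, $s_1\in R_1$, $t_1\in R_2$, $f_j\in R_{2+j}$ $(1\le j\le n-3)$. All such data occur.
\end{proposition}

\begin{proof}
Let $g\in F_{q,r}$. Since $\psi$ preserves $R_{2+j}$ and $R_{3+j}=R_{2+j}[w_j]$, the fact on generators gives $\psi(w_j)=c_jw_j+f_j$ with $c_j\in R_{2+j}^*=\Bbbk^*$ and $f_j\in R_{2+j}$. Lemma \ref{lem:equiv} with $(\hat q,\hat r)=(q,r)$ gives $\psi(x)=ax+b$, $\psi(P)=eP+s$, $\psi(y)=\mu y+t$, with $(a,b)\in S_q$ and $r(\mu y+\gamma_\alpha)=e\,r(y)+s(\alpha)$ for each root $\alpha$ of $q$. Comparing coefficients of $y^d$ we get $e=\mu^d$; comparing those of $y^{d-1}$ we get $d\mu^{d-1}\gamma_\alpha=0$, so $\gamma_\alpha=0$; the constant terms then give $s(\alpha)=0$. So $r(\mu y)=\mu^dr(y)$, that is, $\mu\in M_r$.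

Let $m$ be the multiplicity of the root $\alpha$ in $q$, and let $j$ be the smaller of the orders of vanishing of $t\in\Bbbk[x,P]$ and $s\in\Bbbk[x]$ at $x=\alpha$. Since $t(\alpha,\cdot)=\gamma_\alpha=0$ and $s(\alpha)=0$, we have $j\ge1$. Suppose $j<m$. Write $t=(x-\alpha)^j\tau$ with $\tau\in\Bbbk[x,P]$ and $s=(x-\alpha)^j\sigma$. Modulo $(x-\alpha)^m$ we have $P\equiv r(y)$ and $q(ax+b)=cq\equiv0$. Hence \eqref{eq:z} gives, modulo $(x-\alpha)^{j+1}$,
\[
0\equiv\mu^dr(y)+s-r(\mu y+t)\equiv(x-\alpha)^j\bigl(\sigma(\alpha)-r'(\mu y)\,\tau(\alpha,r(y))\bigr);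
\]
here we used $r(\mu y)=\mu^dr(y)$ and that $t^2$ is divisible by $(x-\alpha)^{2j}$ with $2j\ge j+1$. So $r'(\mu y)\,\tau(\alpha,r(y))$ is the constant $\sigma(\alpha)$. As $\deg r'\ge1$, this forces $\tau(\alpha,\cdot)=0$ and then $\sigma(\alpha)=0$, contradicting the choice of $j$. So $j\ge m$ for every root, that is, $q$ divides $s$ and $t$.

Conversely, let data as in \eqref{eq:form} be given, and $q(ax+b)=cq$. Formula \eqref{eq:form} defines an automorphism $\psi$ of the polynomial ring $\Bbbk[x,P,y]$. Solving for $x$, $P$, $y$ successively, and using $\psi^{-1}(q)=q(a^{-1}(x-b))=c^{-1}q$ and $\psi^{-1}(R_2)=R_2$, we see that $\psi^{-1}$ is of the same form. Extend $\psi$ to $\Bbbk(x,P,y)$. Then $z=(P-r(y))/q$ is mapped to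
\[
\frac{\mu^dP+qs_1-r(\mu y+qt_1)}{c\,q},
\]
which lies in $R_3$, since the numerator is congruent to $\mu^dr(y)-r(\mu y)=0$ modulo $q$. So $\psi$, and likewise $\psi^{-1}$, maps $R_3$ into itself. Hence $\psi$ is an automorphism of $R_3$ preserving $R_1$ and $R_2$, and with $\psi(w_j)=c_jw_j+f_j$ it extends to an automorphism of $R_n$ preserving the flag.
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:struct}]
(a) \emph{The parameter map.} By \eqref{eq:form} the map
\[
\pi\colon F_{q,r}\to\Gamma,\qquad g\mapsto\bigl((a,b),\mu,(c_j)\bigr),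
\]
is a homomorphism: if $g'$ has parameters $(a',b'),\mu',(c'_j)$, then $(gg')^*x=g'^*(ax+b)$ is the composite affine map; $(gg')^*y=g'^*(\mu y+qt_1)\in\mu\mu'y+qR_2$, as $g'^*q\in\Bbbk^*q$; and $(gg')^*w_j\in c_jc_j'w_j+R_{2+j}$. The parameters vary regularly along families; for $\mu$ use that $g^*y$ restricts to $\mu y$ on $x=\alpha$, where $\alpha$ is a root of $q$. So a family in $F_{q,r}$ through $\mathrm{id}$ has image in $\Gamma^\circ$ under $\pi$, and $\pi(B_{q,r})\subset\Gamma^\circ$.

\emph{The torus.} The automorphisms in $T$ satisfy $g^*P=\mu^dP$ because $q(ax+b)=a^{\deg q}q(x)$ and $r(\mu y)=\mu^dr(y)$. So $T$ is a subgroup of $F_{q,r}$, and $\pi$ maps $T$ isomorphically to $\Gamma^\circ$. As $T$ is a family parametrized by the irreducible variety $\Gamma^\circ$, $T\subset B_{q,r}$. If $q$ has one root $\alpha$, then $S_q$ consists of all affine maps fixing $\alpha$, so $S_q\cong\Bbbk^*$. Otherwise $S_q$ is finite, since it permutes the roots of $q$ and an affine map fixing two points is the identity. If $r=y^d$, then $M_r=\Bbbk^*$. Otherwise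 $r$ contains a monomial $y^k$ with $1\le k\le d-2$, and $\mu^{d-k}=1$ for all $\mu\in M_r$, so $M_r$ is finite. Hence $\Gamma^\circ\cong T$ is a torus of dimension $n-3+\varepsilon(q)+\varepsilon(r)$.

\emph{The kernel of $\pi$ is $U$.} The generators of $U$ lie in $\ker\pi$ and, by the families $t\mapsto\exp(tE)$, in $B_{q,r}$. Conversely, let $\psi=g^*$ with $g\in\ker\pi$, written as in \eqref{eq:form}. Then $\psi\circ\exp(-s_1\partial_z)$ fixes $x$, and it fixes $P$ because $\psi(P-qs_1)=P$. It is again of the form \eqref{eq:form} with trivial parameters, so it maps $y$ to $y+q\tilde t$ with $\tilde t\in R_2$. The automorphism $\exp(\tilde tD_3)$ has the same effect on $x,P,y$, because $D_3(\tilde tq)=0$; hence the two agree on $R_3\subset\Bbbk(x,P,y)$. After composing with $\exp(-\tilde tD_3)$ we get an automorphism that is trivial on $R_3$. Finally, if $\chi$ comes from $\ker\pi$ and is trivial on $R_{2+j}$, with $\chi(w_j)=w_j+f_j$, then $\chi\circ\exp(-f_j\partial_{w_j})$ is trivial on $R_{3+j}$. Do this for $j=1,\dots,n-3$. So $g\in U$.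

\emph{Conclusion.} $U=\ker\pi\subset B_{q,r}$ is normal, $T\cap U=1$, and $\pi(B_{q,r})\subset\Gamma^\circ=\pi(T)$. So $B_{q,r}=T\ltimes U$.

\emph{The rank.} Let $S\subset B_{q,r}$ be an algebraic torus. Its elements act on $R_n$ locally finitely and diagonalizably. So if $g\in S$ and $(g^*-1)^2p=0$, then $g^*p=p$. Let $g\in S\cap U$. Then $g^*x=x$. Next $(g^*-1)P\in R_1$ is fixed by $g^*$, so $g^*P=P$. Then $(g^*-1)y\in R_2$ is fixed by $g^*$, so $g^*y=y$, and also $g^*z=z$. In the same way $(g^*-1)w_j=f_j\in R_{2+j}$ is fixed by $g^*$, so $g^*w_j=w_j$ for $j=1,2,\dots$ successively. Thus $S\cap U=1$, and $\pi$ restricts to an injective morphism of algebraic groups $S\to\Gamma^\circ$. So $\dim S\le\dim\Gamma^\circ=\dim T$.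

(b) We may assume that $r$ is normalized. By (a) the rank of $B_{q,r}$ is at most $n-1$, while $\operatorname{Jonq}(n)$ contains the $n$-dimensional diagonal torus. Conjugate subgroups have the same rank.

(c) For $n=3$ the rank of $B_{q,r}$ is $\varepsilon(q)+\varepsilon(r)$. It is $2$ for $(x^m,y^2)$, $1$ for $(x^m(x-1),y^2)$ and $0$ for $(x^m(x-1),y^3+y)$, where $m\ge1$. In each of the three series the members are pairwise non-conjugate, because $\deg q$ is an invariant by Theorem \ref{thm:Bqr}. The group $\operatorname{Jonq}(3)$ is a Borel subgroup (Example \ref{ex:jonq}) and contains the diagonal torus of dimension $3$. Let $S\subset\operatorname{Jonq}(3)$ be a torus and let $g\in S$ have all $a_i=1$. Then $(g^*-1)x_i\in\Bbbk[x_1,\dots,x_{i-1}]$, and as in (a) we get $g^*x_i=x_i$ for $i=1,2,3$ successively. So $g\mapsto(a_1,a_2,a_3)$ is an injective morphism of algebraic groups $S\to(\Bbbk^*)^3$, and $\dim S\le3$. Thus $\operatorname{Jonq}(3)$ has rank $3$.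
\end{proof}

\section{The upper bound}\label{sec:upper}

The idea is that a Borel subgroup is determined by its closure, which is described by countably many systems of polynomial equations.

\begin{proof}[Proof of the upper bound in Theorem \ref{thm:main}]
Identify $\mathcal A=\operatorname{Aut}(\mathbb A^n)$ with the set of pairs $(g,h)$ of polynomial maps with $gh=hg=\mathrm{id}$. It is the union of the affine algebraic sets $\mathcal A_\delta$ of pairs of polynomial maps of degree at most $\delta$. Call a subset of $\mathcal A$ closed if its intersection with each $\mathcal A_\delta$ is Zariski closed. This is a topology in which points are closed. A map $\mathcal A\to\mathcal A$ that maps each $\mathcal A_\delta$ into some $\mathcal A_{\delta'}$ by a morphism is continuous. This applies to left and right translations, to inversion, and, for fixed $g\in\mathcal A$, to the maps $h\mapsto[g,h]$ and $h\mapsto[h,g]$, where $[g,h]=ghg^{-1}h^{-1}$.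

\emph{Closures of subgroups.} Let $B\subset\mathcal A$ be a subgroup with closure $\overline B$. For $b\in B$ translation by $b$ is a homeomorphism preserving $B$, so $b\overline B=\overline B$. Hence $Bx\subset\overline B$ and so $\overline Bx\subset\overline B$ for $x\in\overline B$. Inversion is a homeomorphism preserving $B$. So $\overline B$ is a group. For fixed $b\in B$ the map $x\mapsto[x,b]$ sends $B$, hence $\overline B$, into $\overline{[B,B]}$. Then for fixed $x\in\overline B$ the map $y\mapsto[x,y]$ sends $B$, hence $\overline B$, into $\overline{[B,B]}$. As the latter is a group, $[\overline B,\overline B]\subset\overline{[B,B]}$. By induction the $k$-th derived subgroup of $\overline B$ lies in the closure of the $k$-th derived subgroup of $B$. Since the trivial subgroup is closed, $\overline B$ is solvable if $B$ is.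

\emph{Counting.} Let $B$ be a Borel subgroup. The elements of $\overline B$ that lie on a family with values in $\overline B$ through $\mathrm{id}$ form a connected solvable group. It contains $B$, hence equals $B$. So $B$ is determined by $\overline B$, that is, by the countably many closed sets $\overline B\cap\mathcal A_\delta$. Each of them is given by finitely many polynomials over $\Bbbk$, so there are at most $|\Bbbk|$ possibilities for it. Thus there are at most $|\Bbbk|^{\aleph_0}$ Borel subgroups, and at most as many conjugacy classes. For $\Bbbk=\mathbb C$ we have $|\Bbbk|=2^{\aleph_0}=|\Bbbk|^{\aleph_0}$, so the lower and the upper bound agree.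
\end{proof}

\begin{thebibliography}{1}
\bibitem{CKRS} Serge Cantat, Hanspeter Kraft, Andriy Regeta, Immanuel van Santen, \emph{Solvable Automorphism Groups of Varieties}, arXiv:2605.13515 (2026).
\end{thebibliography}

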